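\title{Points at rational distance from the vertices of a tetrahedron are dense}

\begin{abstract}
Let $P_0,\dots,P_3\in\mathbb{Q}^3$ be four points that do not lie on a plane. The points of $\mathbb{Q}^3$ at rational distance from all four of them are parametrized by the rational points of a quartic threefold $\mathcal{X}\subset\mathbb{P}^4$. We prove that $\mathcal{X}(\mathbb{Q})$ is dense in $\mathcal{X}(\mathbb{R})$ for the Euclidean topology, for every such tetrahedron. More generally, for triangles and tetrahedra in a positive definite quadratic space over a number field $K\subset\mathbb{R}$, density holds exactly when the space contains a vector of length one. The proof uses genus-one curves cut out by planes through two double points of $\mathcal{X}$, the theorems of Mazur and Merel on torsion points, and an open-and-closed argument on the real points.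
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix points $P_0=0,P_1,P_2,P_3$ of $\mathbb{Q}^3$ that do not lie on a plane; then no three of them lie on a line. Write $a_i=P_i$ for $i=1,2,3$, let $A=[a_{ij}]$ be the matrix with rows $a_i$, so that $\det A\neq0$, and let $\langle\ ,\ \rangle$ be the dot product, $|x|^2=\langle x,x\rangle$. A point $x\in\mathbb{Q}^3$ has rational distances to the four vertices exactly when there are $Q_0,\dots,Q_3\in\mathbb{Q}$ with
\[
|x-P_i|^2=Q_i^2\qquad(i=0,1,2,3).
\]
Four distances determine a point of space, so it is natural to take the distances as coordinates and to ask which relation they satisfy. Subtracting the equation for $i=0$ from the others gives the linear system $2\langle a_i,x\rangle=Q_0^2-Q_i^2+|a_i|^2$, which determines $x$. If $M=(AA^T)^{-1}$ is the inverse of the Gram matrix $(\langle a_i,a_j\rangle)$ and $v$ is the vector of right-hand sides, then $|x|^2=\frac14v^TMv$, and the remaining equation $|x|^2=Q_0^2$ is one quartic relation between the $Q_i$. With $Q_i=R_i/R_4$ and $n=3$ it becomes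
\begin{equation}\label{eq:F}
F=\tfrac14\,v^TMv-R_0^2R_{n+1}^2=0,\qquad v_i=R_0^2-R_i^2+|a_i|^2R_{n+1}^2\quad(1\le i\le n).
\end{equation}
This is a quartic threefold $\mathcal{X}\subset\mathbb{P}^4$. Its rational points with $R_4\neq0$ are the lists of signed distances of the points $x\in\mathbb{Q}^3$ that we are looking for.

Call a property \emph{generic} if it holds for all $(a_{ij})\in\mathbb{Q}^9$ outside some proper Zariski-closed subset of $\mathbb{A}^9$. Bremner and Ulas \cite{BU} showed that for generic $P_1,P_2,P_3$ the equation $F=0$ has a rational parametric solution depending on three homogeneous parameters, and it has been conjectured that $\mathcal{X}$ is unirational over $\mathbb{Q}$ for generic $P_1,P_2,P_3$. The question that we answer comes from \cite{BU}: \emph{for generic $P_1,P_2,P_3$, is $\mathcal{X}(\mathbb{Q})$ dense in $\mathcal{X}(\mathbb{R})$ for the Euclidean topology?}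

A naive count suggests that rational points are plentiful: there are about $H^5$ integer vectors $(R_0,\dots,R_4)$ of size at most $H$, and $F$ takes values of size $H^4$ on them. The count says nothing about where the points lie. A solution in three homogeneous parameters sweeps out at most a surface in the threefold, and even a dominant rational map $\mathbb{P}^3\dashrightarrow\mathcal{X}$ over $\mathbb{Q}$ would at first give density only in the image of $\mathbb{P}^3(\mathbb{R})$. The answer is nevertheless yes, and no genericity is needed. The proof uses neither the parametric solution nor the unirationality conjecture.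

\begin{theorem}\label{thm:main}
Let $P_0=0$ and $P_1,P_2,P_3\in\mathbb{Q}^3$ be not coplanar, that is, $\det A\neq0$. Then $\mathcal{X}(\mathbb{Q})$ is dense in $\mathcal{X}(\mathbb{R})$ for the Euclidean topology. In particular, the points of $\mathbb{Q}^3$ at rational distance from $P_0,\dots,P_3$ are dense in $\mathbb{R}^3$.
\end{theorem}

The quartic \eqref{eq:F} depends only on the Gram matrix of the $a_i$, and $\langle a_i,a_j\rangle=\frac12(|a_i|^2+|a_j|^2-|a_i-a_j|^2)$. So $\mathcal{X}$ is defined over a field $K$ as soon as the squared edge lengths lie in $K$, and the natural ambient space is then the $K$-span of the $a_i$ with its $K$-valued form. This leads to the following setting. Let $K\subset\mathbb{R}$ be a number field, $V$ an $n$-dimensional $K$-vector space with a symmetric $K$-bilinear form $\langle\ ,\ \rangle$ that is positive definite on $V_{\mathbb{R}}=V\otimes_K\mathbb{R}$, and $P_0,\dots,P_n\in V$ affinely independent. Put $a_i=P_i-P_0$, let $M$ be the inverse of the matrix $(\langle a_i,a_j\rangle)_{1\le i,j\le n}$, and define the quartic $\mathcal{X}\subset\mathbb{P}^{n+1}$ by \eqref{eq:F}.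

\begin{theorem}\label{thm:general}
Let $K$, $V$, $P_0,\dots,P_n$ and $\mathcal{X}$ be as above, with $n\in\{2,3\}$. The following are equivalent:
\begin{enumerate}
\item[(1)] $\mathcal{X}(K)$ has a point with $R_{n+1}\neq0$; that is, some $P\in V$ has all its distances to the $P_i$ in $K$;
\item[(2)] some $w\in V$ has $\langle w,w\rangle=1$;
\item[(3)] $\mathcal{X}(K)$ is dense in $\mathcal{X}(\mathbb{R})$.
\end{enumerate}
If they fail, $\mathcal{X}(K)$ consists exactly of the $2^n$ points $(\pm1:\dots:\pm1:0)$. If they hold, $\mathcal{X}(K)\setminus Y$ is dense in $\mathcal{X}(\mathbb{R})$ for every proper Zariski-closed $Y\subset\mathcal{X}$.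
\end{theorem}

For $V=\mathbb{Q}^n$ with the dot product, $w=(1,0,\dots,0)$ satisfies (2). The case $n=3$ gives Theorem~\ref{thm:main}, and the case $n=2$ shows that for every triangle with vertices in $\mathbb{Q}^2$ the points at rational distance from the three vertices are dense in the plane. Condition (2) can fail.

\begin{example}\label{ex:fail}
Let $V=\mathbb{Q}^2$ with $\langle x,y\rangle=3(x_1y_1+x_2y_2)$ and vertices $(0,0),(1,0),(0,1)$: a right isosceles triangle with legs $\sqrt3$. A unit vector would give coprime integers with $X^2+Y^2=3Z^2$ and $Z\neq0$; reducing modulo $3$ shows $3\mid X,Y$ and then $3\mid Z$, which is absurd. So no point of $V$ is at rational distance from the three vertices. No point $x$ of the real plane is either, because rational distances make the numbers $\langle a_i,x\rangle=v_i/2$ rational and so force $x\in V$.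
\end{example}

The idea of the proof is the following. The $2^n$ points $(\pm1:\dots:\pm1:0)$ are double points of $\mathcal{X}$, so a line through one of them meets $\mathcal{X}$ in two further points, and exchanging these is an involution defined over $K$. Two such involutions preserve every plane through the two double points, the plane cuts $\mathcal{X}$ in a curve of genus one, and the product of the involutions is a translation of that curve (Section~\ref{sec:fib}). The translation has infinite order on the general curve (Sections \ref{sec:n3} and~\ref{sec:n2}), hence, by uniform boundedness of torsion, on every curve with a $K$-point outside a fixed proper closed set. One $K$-point then produces a dense set of $K$-points on the real component through it. A unit vector provides $K$-points to start from (Section~\ref{sec:zar}). Finally, the different pairs of double points give enough directions of motion to span the tangent space of $\mathcal{X}(\mathbb{R})$, so the closure of the $K$-points is open, and it fills whole connected pieces of $\mathcal{X}(\mathbb{R})$ (Section~\ref{sec:end}). We treat $n=2$ and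 $n=3$ together except in Sections \ref{sec:n3} and~\ref{sec:n2}.

\section{A triangle, by hand}\label{sec:example}

Take $P_0=(0,0)$, $P_1=(1,0)$, $P_2=(0,1)$ in $\mathbb{Q}^2$ and set $R_3=1$. A triple $r=(R_0,R_1,R_2)$ determines
\[
x=\bigl(\tfrac12(R_0^2-R_1^2+1),\ \tfrac12(R_0^2-R_2^2+1)\bigr),
\]
and $r$ is a list of signed distances from $x$ exactly when $f=|x|^2-R_0^2$ vanishes. Add the same number $\lambda$ to the three coordinates, or more generally replace $r$ by $r+\lambda N$ with $N\in\{\pm1\}^3$. The differences $R_0^2-R_i^2$ are linear in $\lambda$, so $f$ is quadratic in $\lambda$, not quartic. If $\lambda=0$ is a root, the other root is rational.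

The directions $(1,1,1)$ and $(1,1,-1)$ both preserve $R_1-R_0$. Consider the plane $R_1-R_0=\frac12$, write $r=(t,t+\frac12,s)$, and use the coordinates $p=s-t$, $q=s+t$; the first direction fixes $p$ and the second fixes $q$. Then
\[
t=\tfrac12(q-p),\qquad x_1=\tfrac38-\tfrac t2,\qquad x_2=\tfrac12(1-pq).
\]
Start from $x=(0,\frac34)$, with $r=(\frac34,\frac54,\frac14)$ and $(p,q)=(-\frac12,1)$, and alternate the two moves.
\begin{itemize}
\item For $p=-\frac12$ we get $16f=(1-q)^2+(2+q)^2-(2q+1)^2=-2(q-1)(q+2)$. The new root $q=-2$ gives $x=(\frac34,0)$ and $r=-(\frac34,\frac14,\frac54)$.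
\item For $q=-2$ we get $64f=(7+2p)^2+16(1+2p)^2-16(2+p)^2=(2p+1)(26p+1)$. The new root $p=-\frac1{26}$ gives $x=\frac1{52}(45,24)$ and $r=-\frac1{52}(51,25,53)$.
\item For $p=-\frac1{26}$ we get $52^2f=(19-13q)^2+(26+q)^2-(26q+1)^2=-2(q+2)(253q-259)$. The new root $q=\frac{259}{253}$ gives $x=\frac{1}{13156}(1440,6837)$ and $r=\frac1{13156}(6987,13565,6481)$.
\end{itemize}
All these points lie on the hyperbola $\bigl||x-P_1|-|x-P_0|\bigr|=\frac12$. The growth of the denominators suggests that the chain never closes, but this is not automatic. On the plane $R_1-R_0=0$ we have $x_1=\frac12$ and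
\[
4f=1+(1-pq)^2-(q-p)^2=(p^2-1)(q^2-1)+1 ,
\]
so the two moves are $q\mapsto-q$ and $p\mapsto-p$, and every chain closes after at most four steps. The example shows the three tasks ahead: to prove that the chain is infinite on all planes outside a controlled exceptional set, to find a starting point for an arbitrary simplex, and to leave the curve on which one chain stays by using the other pairs of directions.

\section{The quartic and its real points}\label{sec:quartic}

From now on we work in the setting of Theorem~\ref{thm:general} and translate so that $P_0=0$. Varieties are identified with their complex points when we speak of the Zariski topology. The form is extended bilinearly to $V_{\mathbb{C}}$, and $|x|^2$ means $\langle x,x\rangle$ there too. For $r=(R_0,\dots,R_n)\in\mathbb{A}^{n+1}$ let $x(r)\in V_{\mathbb{C}}$ be the solution of $2\langle a_i,x\rangle=v_i$ with $R_{n+1}=1$, and put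
\[
f(r)=F(r,1)=|x(r)|^2-R_0^2,\qquad \mathcal{X}^0=\{f=0\}=\mathcal{X}\cap\{R_{n+1}=1\}.
\]
If $f(r)=0$, then $|x(r)-P_i|^2=R_0^2-v_i+|a_i|^2=R_i^2$ for all $i$. Conversely, if $|x-P_i|^2=R_i^2$ for all $i$, then $x=x(r)$ and $f(r)=0$. If $r$ has coordinates in $K$ or in $\mathbb{R}$, then $x(r)$ lies in $V$ or in $V_{\mathbb{R}}$.

Formula \eqref{eq:F} singles out $P_0$. A symmetric formula makes the singular points visible. Let $g=(g_{ij})_{0\le i,j\le n+1}$ be the Cayley--Menger matrix
\[
g_{ij}=|P_i-P_j|^2\ \ (i,j\le n),\qquad g_{i,n+1}=g_{n+1,i}=1\ \ (i\le n),\qquad g_{n+1,n+1}=0 .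
\]
Its diagonal entries vanish and all its other entries are positive.

\begin{lemma}\label{lem:sym}
The matrix $g$ is invertible, of signature $(1,n+1)$. With $S=(R_0^2,\dots,R_{n+1}^2)$ and $y=g^{-1}S$,
\begin{equation}\label{eq:sym}
F=-\tfrac12\,S^Tg^{-1}S,\qquad \frac{\partial F}{\partial R_i}=-2R_iy_i .
\end{equation}
\end{lemma}

\begin{proof}
For a vector $y=(y_0,\dots,y_{n+1})$ put $\mu=\sum y_i$, $u=\sum y_iP_i$ and $l=\sum y_i|P_i|^2+y_{n+1}$, with sums over $i\le n$. Expanding $|P_i-P_j|^2=|P_i|^2-2\langle P_i,P_j\rangle+|P_j|^2$ gives
\[
(gy)_i=\mu|P_i|^2-2\langle P_i,u\rangle+l\ \ (i\le n),\qquad (gy)_{n+1}=\mu,\qquad y^Tgy=2\mu l-2|u|^2 .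
\]
Because the $P_i$ are affinely independent, $(y_0,\dots,y_n)\mapsto(\mu,u)$ is an isomorphism, and so is $y\mapsto(\mu,u,l)$. The form $2\mu l$ has signature $(1,1)$ and $-2|u|^2$ is negative definite of rank $n$, which gives the first statement. Now let $S=gy$. Then $S_{n+1}=\mu$, $S_0=l$ since $P_0=0$, and $2\langle a_i,u\rangle=S_0-S_i+|a_i|^2S_{n+1}=v_i$. Hence $|u|^2=\frac14v^TMv$ and $S^Tg^{-1}S=y^Tgy=2S_0S_{n+1}-\frac12v^TMv=-2F$. The formula for the derivatives follows from the chain rule.
\end{proof}

Two kinds of symmetry will be used repeatedly. The \emph{sign changes} $R_i\mapsto\pm R_i$ preserve $F$. And since $g$ depends only on the mutual distances, \emph{relabeling} the vertices (and moving the new $P_0$ to the origin) only permutes $R_0,\dots,R_n$. Both operations are defined over $K$.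

\begin{lemma}\label{lem:sing}
The singular points of $\mathcal{X}$, that is, the common zeros of the $\partial F/\partial R_i$, are the points at which $S$ is proportional to a column of $g$. They are finite in number, each of them has a vanishing coordinate, and $\mathcal{X}$ is geometrically integral. If $r\in\mathcal{X}^0$ is not singular, then $df_r\neq0$.
\end{lemma}

\begin{proof}
Let $R$ be singular and $I=\{i:y_i\neq0\}$, which is nonempty because $S\neq0$. By \eqref{eq:sym}, $R_i=0$ for $i\in I$. So $(gy)_i=S_i=0$ for $i\in I$, which says $g_{II}y_I=0$ for the principal submatrix $g_{II}$. Suppose that $I$ contains two indices $i\neq j$. The vector $z=e_i+e_j$ has $z^Tgz=2g_{ij}>0$, so by the signature $g$ is negative definite on the $g$-orthogonal complement $z^\perp\subset\mathbb{R}^{n+2}$. The real span of the $e_i$, $i\in I$, is the orthogonal sum of $\mathbb{R}z$ and a subspace of $z^\perp$, so $g$ is nondegenerate on it. Thus $g_{II}$ is invertible and $y_I=0$, a contradiction. Hence $I=\{i\}$ and $S$ is proportional to the $i$th column. Conversely, at such a point $y$ is a multiple of $e_i$ and $R_i^2=0$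 because $g_{ii}=0$, so all derivatives vanish. Each column gives finitely many points, through the choice of signs.

If $F=F_1F_2$ over $\mathbb{C}$ with nonconstant factors, every point of $\{F_1=F_2=0\}$ is singular, and this set has dimension at least $n-1\ge1$. So $F$ is irreducible. Finally, if $r\in\mathcal{X}^0$ and $df_r=0$, then $\partial F/\partial R_i=0$ for $i\le n$, and Euler's relation $\sum R_i\,\partial F/\partial R_i=4F=0$ with $R_{n+1}=1$ gives $\partial F/\partial R_{n+1}=0$.
\end{proof}

The last column of $g$ gives the points $(N:0)$ with $N\in\{\pm1\}^{n+1}$, which are always $K$-rational. The $i$th column, $i\le n$, gives the points with $x=P_i$. Irreducibility needs $n\ge2$: for $n=1$ and $|a_1|=c$, the polynomial $4c^2F$ is the product of the four forms $R_0\pm cR_2\pm R_1$.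

Let
\[
X^\circ=\{r\in\mathcal{X}^0(\mathbb{R}):R_0R_1\cdots R_n\neq0\}.
\]
By Lemma~\ref{lem:sing}, $df\neq0$ on $X^\circ$, so $X^\circ$ is a real analytic manifold of dimension $n$ with $T_rX^\circ=\ker df_r$. It is open in $\mathcal{X}(\mathbb{R})$.

\begin{lemma}\label{lem:real}
\begin{enumerate}
\item[(a)] $X^\circ$ is the disjoint union of $2^{n+1}$ open and closed subsets $X^\circ_\varepsilon$, $\varepsilon\in\{\pm1\}^{n+1}$, called sheets, and $r\mapsto x(r)$ is a homeomorphism from each sheet onto $V_{\mathbb{R}}\setminus\{P_0,\dots,P_n\}$. The sheets are connected, and the sign changes permute them transitively.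
\item[(b)] The real points of $\mathcal{X}$ with $R_{n+1}=0$ are the $2^n$ points $(N:0)$, and $X^\circ$ is dense in $\mathcal{X}(\mathbb{R})$.
\item[(c)] If $Y\subset\mathcal{X}^0$ is a proper Zariski-closed subset, then $Y\cap X^\circ$ is closed with empty interior in $X^\circ$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $X^\circ_\varepsilon$ be the set where $R_i$ has sign $\varepsilon_i$ for each $i$. The inverse of $r\mapsto x(r)$ on it is $x\mapsto(\varepsilon_i|x-P_i|)_i$. The complement of a finite set in $\mathbb{R}^n$ is connected for $n\ge2$.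

(b) If $R_{n+1}=0$, then $v^TMv=0$, so $v=0$ because $M$ is positive definite, and $R_i^2=R_0^2$ for all $i$. The point $(N:0)$ is the limit of $(N_0|x-P_0|:\dots:N_n|x-P_n|:1)$ as $|x|\to\infty$: divide by $|x|$. A point of $\mathcal{X}^0(\mathbb{R})$ with $R_i=0$ has $x(r)=P_i$ and $R_j=\varepsilon_j|P_i-P_j|\neq0$ for $j\neq i$; it is the limit of points of a sheet with these signs $\varepsilon_j$ as $x\to P_i$.

(c) Choose a polynomial $h$ that vanishes on $Y$ but not identically on $\mathcal{X}^0$, and suppose that $Y$ contains a neighborhood of $r$ in $X^\circ$. Since $df_r\neq0$, the implicit function theorem presents $\mathcal{X}^0(\mathbb{C})$ near $r$ as the graph of a holomorphic function on a polydisc $D\subset\mathbb{C}^n$ with real center, and $X^\circ$ as the part of the graph over $D\cap\mathbb{R}^n$. The function $h$ on the graph vanishes at the real points near the center, so all its Taylor coefficients vanish and $h=0$ on the graph. A nonempty Euclidean open subset of an irreducible complex variety is Zariski dense, so $h=0$ on $\mathcal{X}^0$, a contradiction.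
\end{proof}

We can now reduce both theorems to the implication (2)$\Rightarrow$(3).

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:general}, assuming \textup{(2)}$\Rightarrow$\textup{(3)}]
(1)$\Rightarrow$(2). Let $P\in V$ have distances $Q_i\in K$, and choose $i$ with $P\neq P_i$. Then $Q_i\neq0$ by definiteness, and $w=(P-P_i)/Q_i$ has $\langle w,w\rangle=1$.

(3)$\Rightarrow$(1). The set $X^\circ$ is nonempty and open in $\mathcal{X}(\mathbb{R})$, so it contains a $K$-point, and $R_{n+1}\neq0$ there.

If the conditions fail, every $K$-point has $R_{n+1}=0$, and Lemma~\ref{lem:real}(b) lists these points. If they hold and $Y\subset\mathcal{X}$ is proper and closed, then $Y\cap\mathcal{X}^0$ is proper in $\mathcal{X}^0$ because $\mathcal{X}$ is irreducible. So $X^\circ\setminus Y$ is open and dense in $X^\circ$ by Lemma~\ref{lem:real}(c). The $K$-points are dense in this open set, and $X^\circ$ is dense in $\mathcal{X}(\mathbb{R})$.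

In Theorem~\ref{thm:main}, condition (2) holds with $w=(1,0,0)$. The rational points are dense in a sheet, which is open in $\mathcal{X}(\mathbb{R})$, and $r\mapsto x(r)$ carries them to a dense subset of $\mathbb{R}^3$ by Lemma~\ref{lem:real}(a).
\end{proof}

\section{Genus-one fibrations and a translation}\label{sec:fib}

One double point gives one involution, whose orbits have at most two points. To obtain infinite orbits we combine two. For $N\in\{\pm1\}^{n+1}$ and $k\in\{0,\dots,n\}$ let $N'=N-2N_ke_k$ be the vector obtained by changing the $k$th sign, let $W_{N,k}=\operatorname{span}(N,N')=\operatorname{span}(N,e_k)$, and let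
\[
\varphi_{N,k}\colon\mathcal{X}^0\to\mathbb{A}^{n+1}/W_{N,k}\cong\mathbb{A}^{n-1}
\]
be the projection. Its fibers are the sections of $\mathcal{X}^0$ by the planes through $(N:0)$ and $(N':0)$. A sign change makes $N=(1,\dots,1)$, and a relabeling that turns $P_k$ into $P_n$ makes $k=n$. So it is enough to study the \emph{model case}
\[
N=(1,\dots,1),\qquad N'=(1,\dots,1,-1),\qquad \varphi(r)=(R_1-R_0,\dots,R_{n-1}-R_0),
\]
for an arbitrary simplex. Sections \ref{sec:fib}--\ref{sec:zar} are written for this case.

\subsection*{The fibers}
The plane over $\beta=(\beta_1,\dots,\beta_{n-1})$ consists of the points $r=(t,t+\beta_1,\dots,t+\beta_{n-1},s)$. As in Section~\ref{sec:example} put $p=s-t$, $q=s+t$. Then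
\[
v_i=|a_i|^2-\beta_i^2-2\beta_it\quad(i<n),\qquad v_n=|a_n|^2-pq,\qquad t=\tfrac12(q-p),
\]
and substituting in $f=\frac14v^TMv-t^2$ gives
\begin{equation}\label{eq:fiber}
f=\kappa_0p^2q^2+\kappa_1\,pq\,t+\kappa_2t^2+\kappa_3\,pq+\kappa_4t+\kappa_5,
\end{equation}
where the $\kappa_i$ are polynomials in $\beta$ over $K$ and
\[
\kappa_0=\tfrac14M_{nn}>0,\qquad\kappa_1=\sum_{i<n}M_{in}\beta_i,\qquad\kappa_2=\sum_{i,j<n}M_{ij}\beta_i\beta_j-1 .
\]
So $f$ has degree at most $2$ in each of $p$ and $q$, and its bihomogenization defines a curve $E_\beta\subset\mathbb{P}^1\times\mathbb{P}^1$ of bidegree $(2,2)$ whose affine part is $\varphi^{-1}(\beta)$. Since $\kappa_0$ is a nonzero constant, \eqref{eq:fiber} is never constant, so $\varphi$ is surjective, and $(\infty,\infty)\notin E_\beta$. The coefficients of $p^2$ and of $q^2$ in \eqref{eq:fiber} show that the points of $E_\beta$ on $p=\infty$ and on $q=\infty$ are given by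
\begin{equation}\label{eq:inf}
\kappa_0q^2-\tfrac12\kappa_1q+\tfrac14\kappa_2=0\qquad\text{and}\qquad\kappa_0p^2+\tfrac12\kappa_1p+\tfrac14\kappa_2=0 .
\end{equation}
In particular $E_\beta$ has at most four points outside $\mathcal{X}^0$.

\begin{lemma}\label{lem:U}
The set $U\subset\mathbb{A}^{n-1}$ of $\beta$ with $E_\beta$ smooth is Zariski open and nonempty. For $\beta\in U$ the curve $E_\beta$ is irreducible over $\mathbb{C}$ of genus one. The projection $\pi$ from $E_U=\{(z,\beta):\beta\in U,\ z\in E_\beta\}$ to $U$ is an open map.
\end{lemma}

\begin{proof}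
The pairs $(z,\beta)$ with $z$ singular on $E_\beta$ form a closed subset of $\mathbb{P}^1\times\mathbb{P}^1\times\mathbb{A}^{n-1}$, and the projection to $\mathbb{A}^{n-1}$ is proper, so $U$ is open.

Generic smoothness in characteristic $0$ says that for a morphism $\psi$ from a smooth variety to $\mathbb{A}^{n-1}$ there is a nonempty open $U'\subset\mathbb{A}^{n-1}$ such that $d\psi$ is surjective at every point of $\psi^{-1}(U')$. Apply it to $\varphi$ on the smooth locus of $\mathcal{X}^0$, and remove from $U'$ the finitely many images of singular points. For $r$ over $\beta\in U'$, the space $\ker df_r$ has dimension $n$ and surjects onto $\mathbb{A}^{n+1}/W$, with $W=W_{N,n}$. So $W\cap\ker df_r$ is a line, $df_r|_W\neq0$, and the plane curve \eqref{eq:fiber} is smooth at $r$. Both quadratics \eqref{eq:inf} have discriminant $\frac14\kappa_1^2-\kappa_0\kappa_2$, which equals $\kappa_0\neq0$ at $\beta=0$ and so is a nonzero polynomial. Where it does not vanish, the equation of $E_\beta$ restricted to $p=\infty$ or to $q=\infty$ has two simple zeros, so $E_\beta$ is smooth at infinity. Hence $U\neq\emptyset$.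

Curves of bidegrees $(i,j)$ and $(2-i,2-j)$ have intersection number $i(2-j)+j(2-i)$, which is positive unless $(i,j)$ is $(0,0)$ or $(2,2)$. So two complementary parts of a reducible $E_\beta$ meet, and $E_\beta$ is singular at a common point. A smooth curve of bidegree $(2,2)$ is therefore irreducible, and its genus is $(2-1)(2-1)=1$. Finally, $E_U$ is a hypersurface in $\mathbb{P}^1\times\mathbb{P}^1\times U$ whose equation has nonzero differential along the fibers, so $\pi$ is a smooth morphism, and smooth morphisms are open.
\end{proof}

\subsection*{The involutions}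
Let $\beta\in U$. The irreducible curve $E_\beta$ contains no line $p=\text{const}$, so over each $p\in\mathbb{P}^1$ it is the zero set of a nonzero binary form $\mathsf{A}q_1^2+\mathsf{B}q_1q_0+\mathsf{C}q_0^2$ in $q=(q_1:q_0)$, with coefficients polynomial in $\beta$ and in the homogeneous coordinates of $p$. Let $\tau$ send a root to the other root. For a root $(q_1:1)$ the other root is $(-\mathsf{B}-\mathsf{A}q_1:\mathsf{A})$; this vector is nonzero, because $\mathsf{A}=\mathsf{B}=0$ would force $\mathsf{C}=0$. For a root $(1:q_0)$ it is $(\mathsf{C}:-\mathsf{B}-\mathsf{C}q_0)$. So $\tau$ is a morphism $E_U\to E_U$, given by formulas over $K$, that preserves $p$ and $\beta$ and satisfies $\tau^2=\mathrm{id}$. Exchanging the roles of $p$ and $q$ defines $\tau'$. Put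
\[
\gamma=\tau\tau' .
\]

In the coordinates $r$, fixing $p$ and $\beta$ means moving along $r+\lambda N$, and fixing $q$ and $\beta$ means moving along $r+\lambda N'$. Since $f$ is quadratic along these lines, $f(r+\lambda N)=f(r)+\lambda\,df_r(N)+\lambda^2f_N(r)$ with $f_N(r)=\frac12d^2f_r(N,N)$, and the same holds for $N'$. Therefore
\begin{equation}\label{eq:tau}
\tau(r)=r-\frac{df_r(N)}{f_N(r)}\,N,\qquad \tau'(r)=r-\frac{df_r(N')}{f_{N'}(r)}\,N'
\end{equation}
at points of $\varphi^{-1}(U)$ where the denominators do not vanish. The right-hand sides make sense, and map zeros of $f$ to zeros of $f$, at all points of $\mathcal{X}^0$ where the denominators do not vanish, also over $\beta\notin U$. This will be used in Section~\ref{sec:n3}.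

Recall the group law on a smooth projective irreducible curve $E$ of genus one. For $o\in E$ the map $z\mapsto[z-o]$ is a bijection from $E$ onto the group $\operatorname{Pic}^0(E)$ of divisor classes of degree $0$, and it makes $E$ a group with origin $o$. If $E$ and $o$ are defined over a field $L\subset\mathbb{C}$, then $(E,o)$ is an elliptic curve over $L$ and $E(L)$ is a subgroup. Let $D_p$ and $D_q$ be fibers of $p$ and of $q$ on $E_\beta$; all fibers of $p$ are linearly equivalent, and so are all fibers of $q$. Then $z+\tau z\sim D_p$ and $z+\tau'z\sim D_q$, hence $\gamma z\sim D_p-\tau'z\sim z+D_p-D_q$. Thus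
\begin{equation}\label{eq:transl}
[\gamma^iz-z]=i\,\zeta_\beta\quad(i\in\mathbb{Z}),\qquad\zeta_\beta=[D_p-D_q]\in\operatorname{Pic}^0(E_\beta).
\end{equation}
So $\gamma$ acts on $E_\beta$ as a translation, and $\gamma^\nu|_{E_\beta}=\mathrm{id}$ if and only if $\nu\zeta_\beta=0$. In the group with origin $o$ we have $\gamma^i(o)=i\,\gamma(o)$, and the point $\gamma(o)$ has the same order as $\zeta_\beta$.

\subsection*{The order of the translation}
For $n=3$, call $P_k$ a \emph{right-angled vertex} if the three vectors $P_j-P_k$, $j\neq k$, are pairwise orthogonal. At most one vertex is right-angled: if $P_k$ is, and $j,l,k$ are distinct, then $\langle P_k-P_j,P_l-P_j\rangle=|P_k-P_j|^2>0$, so $P_j$ is not. Call an index $k$ \emph{admissible} if $n=2$, or if $n=3$ and $P_k$ is not right-angled. At least $n$ indices are admissible.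

\begin{proposition}\label{prop:order}
If the index $n$ is admissible, then $\gamma^\nu\neq\mathrm{id}$ on $E_U$ for every $\nu\ge1$.
\end{proposition}

This is proved in Section~\ref{sec:n3} for $n=3$ and in Section~\ref{sec:n2} for $n=2$; it is the only place where the restriction $n\le3$ enters. The proposition excludes, for each $\nu$, a proper closed subset of $U$. A countable union of such sets could contain every $K$-point of $U$, and this is where arithmetic is needed. By Mazur's theorem \cite{Mazur}, a rational torsion point of an elliptic curve over $\mathbb{Q}$ has order at most $12$. By Merel's theorem \cite{Merel}, for a number field $K$ the orders of the $K$-rational torsion points of elliptic curves over $K$ are bounded by a constant depending only on $[K:\mathbb{Q}]$. Let $\nu_K$ be such a bound, with $\nu_{\mathbb{Q}}=12$. This is the only use of the hypothesis that $K$ is a number field.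

\begin{lemma}\label{lem:B}
Let the index $n$ be admissible. There is a proper Zariski-closed set $B\subset\mathbb{A}^{n-1}$ with $\mathbb{A}^{n-1}\setminus B\subset U$ such that for every $\beta\in K^{n-1}\setminus B$ and every $o\in E_\beta(K)$, the point $\gamma(o)\in E_\beta(K)$ has infinite order on the elliptic curve $(E_\beta,o)$.
\end{lemma}

\begin{proof}
The set $\{z\in E_U:\gamma^\nu z\neq z\}$ is open, and nonempty by Proposition~\ref{prop:order}. Its image under the open map $\pi$ is a nonempty open subset of $U$, whose complement in $U$ is $U_\nu=\{\beta\in U:\gamma^\nu|_{E_\beta}=\mathrm{id}\}$. So $B=(\mathbb{A}^{n-1}\setminus U)\cup U_1\cup\dots\cup U_{\nu_K}$ is closed and proper. If $\beta\in K^{n-1}\setminus B$ and $o\in E_\beta(K)$, then $\gamma(o)$ is $K$-rational and $\nu\,\gamma(o)\neq o$ for $1\le\nu\le\nu_K$. By the choice of $\nu_K$ it is not a torsion point.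
\end{proof}

\section{Infinite order for tetrahedra}\label{sec:n3}

Let $n=3$. It is hard to compute the order of a translation on a smooth fiber, so we go to fibers where $\gamma$ can be linearized. If $R_1-R_0=|a_1|$, the triangle inequality is an equality and a real point $x$ must lie on the line $P_0P_1$. We shall see that such a point $r^*$ is an isolated real point of its fiber, that $\gamma$ fixes it, and that the differential of $\gamma$ is a rotation in the plane of the fiber. If $\gamma$ had finite order, the angle could take only finitely many values; but the angle moves with $x$.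

Choose orthonormal coordinates on $V_{\mathbb{R}}$, not necessarily defined over $K$, with
\[
a_1=(c,0,0),\qquad a_2=(a,b,0),\qquad a_3=(a',b',c'),\qquad c>0,\ b\neq0,\ c'\neq0 .
\]
For real $t_0>0$ put $h=t_0+a$, $h'=t_0+a'$ and
\[
\sigma=\sqrt{h^2+b^2},\qquad s_0=\sqrt{h'^2+b'^2+c'^2},\qquad r^*=(t_0,t_0+c,\sigma,s_0).
\]
These are the distances from $x=(-t_0,0,0)$ to the vertices, so $r^*\in X^\circ$, and $\varphi(r^*)=(c,\beta_2)$ with $\beta_2=\sigma-t_0$. We solve $2\langle a_i,x\rangle=v_i$ on the plane $r=(t,t+c,t+\beta_2,s)$.
\begin{itemize}
\item For $i=1$: $2cx_1=-2ct$, so $x_1=-t$.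
\item For $i=2$: $2(-at+bx_2)=a^2+b^2-\beta_2^2-2\beta_2t$. Expanding $(t_0+\beta_2)^2=(t_0+a)^2+b^2$ gives $a^2+b^2-\beta_2^2=2(\beta_2-a)t_0$, so $x_2=\mu(t-t_0)$ with $\mu=(a-\beta_2)/b=(h-\sigma)/b$.
\item For $i=3$: $c'x_3=\frac12(t^2-s^2+|a_3|^2)+a't-b'\mu(t-t_0)$. This vanishes at $(t_0,s_0)$, and its differential there is $(h'-b'\mu)\,dt-s_0\,ds$.
\end{itemize}
Hence on this plane
\[
f=|x|^2-t^2=\mu^2(t-t_0)^2+x_3(t,s)^2 .
\]
Both squared functions vanish at $r^*$, so $df_{r^*}$ vanishes on $W=\operatorname{span}(N,N')$. This means $W\subset T_{r^*}X^\circ$ and $df_{r^*}(N)=df_{r^*}(N')=0$. The form $\mathcal{Q}=\frac12d^2f_{r^*}|_W$ is the standard Euclidean form in the linear coordinates $(\mu\,dt,\,dx_3)$. These are indeed coordinates on $W$, because $s_0\neq0$ and $\mu\neq0$, the latter since $\sigma>|h|$. So $\mathcal{Q}$ is positive definite.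

In particular $f_N(r^*)=\mathcal{Q}(N,N)>0$ and $f_{N'}(r^*)=\mathcal{Q}(N',N')>0$. The formulas \eqref{eq:tau} therefore define analytic maps from a neighborhood of $r^*$ in $X^\circ$ to $X^\circ$ that fix $r^*$; we still call them $\tau,\tau'$. The numerator $df_r(N)$ vanishes at $r^*$ and its derivative in a direction $\eta\in W$ is $d^2f_{r^*}(N,\eta)=2\mathcal{Q}(N,\eta)$. So
\[
d\tau_{r^*}(\eta)=\eta-\frac{2\mathcal{Q}(N,\eta)}{\mathcal{Q}(N,N)}\,N\qquad(\eta\in W),
\]
and the same formula with $N'$ holds for $\tau'$. These are the $\mathcal{Q}$-orthogonal reflections of $W$ with normals $N$ and $N'$, and their product is a rotation by $\pm2\theta$, where $\theta$ is the $\mathcal{Q}$-angle between $N$ and $N'$.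

We compute $\theta$. The vectors $N,N'$ have $dt=1$ and $ds=\pm1$, so their coordinates are $(\mu,(h'-b'\mu\mp s_0)/c')$. Their determinant is $2\mu s_0/c'\neq0$, so $0<\theta<\pi$. Their inner product, times $c'^2$, is
\[
c'^2\mu^2+(h'-b'\mu)^2-s_0^2=(b'^2+c'^2)(\mu^2-1)-2b'\mu h' .
\]
From $(h-b\mu)^2=\sigma^2=h^2+b^2$ we get $\mu^2-1=2\mu h/b$. Dividing the inner product by the determinant gives
\begin{equation}\label{eq:cot}
\cot\theta=\pm\frac{L(t_0)}{c's_0},\qquad L(t_0)=\frac{b'^2+c'^2}{b}\,(t_0+a)-b'(t_0+a').
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:order} for $n=3$]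
Suppose $\gamma^\nu=\mathrm{id}$ on $E_U$; we show that $P_3$ is right-angled. Fix $t_0>0$. Since $r^*$ is fixed by $\tau$ and $\tau'$, there is a neighborhood $O$ of $r^*$ in $X^\circ$ on which the $2\nu$ successive applications of \eqref{eq:tau} are defined. On $O\cap\varphi^{-1}(U)$ the composite agrees with $\gamma^\nu$, so it is the identity there. The set $\varphi^{-1}(\mathbb{A}^2\setminus U)$ is a proper closed subset of $\mathcal{X}^0$ because $\varphi$ is surjective, so $O\cap\varphi^{-1}(U)$ is dense in $O$ by Lemma~\ref{lem:real}(c), and the composite is the identity on $O$. Its differential on $W$ is the rotation by $\pm2\nu\theta$, so $\theta\in\frac{\pi}{\nu}\mathbb{Z}$.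

Thus $\cot^2\theta$ takes finitely many values as $t_0$ runs over $(0,\infty)$. It is continuous in $t_0$ by \eqref{eq:cot}, hence constant. So there is a constant $\kappa$ with
\[
L(t_0)^2=\kappa\bigl((t_0+a')^2+b'^2+c'^2\bigr)
\]
as polynomials in $t_0$. If $\kappa\neq0$, comparing degrees shows that $L$ has degree exactly $1$, so it has a real zero, while the right side has none because $c'\neq0$. Hence $L=0$. The coefficient of $t_0$ gives $b'^2+c'^2=bb'$, so $b'\neq0$, and then the constant term $b'(a-a')$ gives $a=a'$. The vector $a_2-a_3=(0,b-b',-c')$ is orthogonal to $a_1$, and to $a_3$ because $b'(b-b')-c'^2=0$. So $P_2-P_3$ is orthogonal to $P_0-P_3=-a_3$ and to $P_1-P_3=a_1-a_3$. Exchanging the labels $1$ and $2$ fixes $N$ and $N'$, so the relabeled tetrahedron also satisfies $\gamma^\nu=\mathrm{id}$, and the same argument shows that $P_1-P_3$ is orthogonal to $P_0-P_3$. Hence $P_3$ is right-angled.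
\end{proof}

\begin{remark}
If $P_3$ is right-angled, then $a_2-a_3$ is orthogonal to $a_1$ and $a_3$, so $a=a'$, $bb'=b'^2+c'^2$ and $L=0$. Then $\theta=\pi/2$ for all $t_0$ and the argument gives no information. None is needed, because three admissible indices will suffice.
\end{remark}

\section{Infinite order for triangles}\label{sec:n2}

Let $n=2$, and choose orthonormal coordinates with $a_1=(c,0)$, $a_2=(a,b)$, $c>0$, $b\neq0$. The base is the line of $\beta=R_1-R_0$. The value $\beta=c$ is again special, but the degeneration is different: $x_1=-t$ as before, so $f=x_2^2$ and the fiber is a double curve, with no isolated node at which to linearize. Near a double curve one rescales $x_2$. After a base change the family acquires a smooth central fiber, on which the class $\zeta$ turns out to vanish. A family of torsion points of fixed order cannot move away from $0$, so finite order would force $\zeta=0$ nearby, which is impossible.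

For small complex $\delta$ let $\beta=\beta(\delta)=c\sqrt{1-\delta^2}$ with $\beta(0)=c$. On the plane $r=(t,t+\beta,s)$ the equation $2cx_1=c^2-\beta^2-2\beta t$ gives $x_1=-\frac{\beta}{c}t+\frac{c\delta^2}{2}$, and so
\[
x_1^2-t^2=-\delta^2\bigl(t^2+\beta t-\tfrac14c^2\delta^2\bigr).
\]
For $\delta\neq0$ write $x_2=\delta y$. The equations $f=x_1^2+x_2^2-t^2=0$ and $2(ax_1+bx_2)=t^2-s^2+a^2+b^2$, made homogeneous with a variable $u$, become
\[
\tilde E_\delta:\quad
\begin{cases}
y^2=t^2+\beta tu-\frac14c^2\delta^2u^2,\\[2pt]
s^2=t^2+\frac{2a\beta}{c}\,tu+(a^2+b^2-ac\delta^2)u^2-2b\delta\,yu,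
\end{cases}
\]
an intersection of two quadrics in $\mathbb{P}^3\ni(t:y:s:u)$ that makes sense also at $\delta=0$.

\emph{Points at infinity.} For every $\delta$, the plane $u=0$ meets $\tilde E_\delta$ in the four points $e_{\pm\pm}=(1:\pm1:\pm1:0)$, the signs being those of $y$ and $s$. In the chart $t=1$ the Jacobian matrix of the two equations with respect to $(y,s)$ at these points is diagonal with entries $2y,2s\neq0$. So $\tilde E_\delta$ is smooth there and $u$ is a local parameter.

\emph{The central fiber.} The affine part of $\tilde E_0$ is $y^2=t(t+c)$, $s^2=(t+a)^2+b^2$. The four roots $0,-c,-a\pm ib$ of the right-hand sides are distinct, so $y$ and $s$ do not vanish together. If $ys\neq0$, the Jacobian minor in the columns $y,s$ is $4ys$. If $y=0\neq s$, the minor in the columns $t,s$ is $\pm2s(2t+c)$, and $2t+c\neq0$ at $t=0,-c$. If $s=0\neq y$, the minor in the columns $t,y$ is $\pm4y(t+a)$, and $t+a=\pm ib\neq0$. So $\tilde E_0$ is smooth. The singular points of the fibers form a closed subset of $\mathbb{P}^3$ times the $\delta$-disc that misses $\delta=0$, so by compactness $\tilde E_\delta$ is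 smooth for $\delta$ in a disc $\Delta$ around $0$. A smooth intersection of two quadrics in $\mathbb{P}^3$ is an irreducible curve of genus one.

\emph{Comparison with $E_\beta$.} The set $\mathbb{A}^1\setminus U$ is finite and $\beta(\delta)$ is not constant, so after shrinking $\Delta$ we have $\beta(\delta)\in U$ for $\delta\in\Delta\setminus\{0\}$. For such $\delta$ the second equation expresses $y$ as a polynomial in $t,s$, so $(t,y,s)\mapsto(t,s)$ identifies the affine parts of $\tilde E_\delta$ and $E_{\beta(\delta)}$. An isomorphism of dense open subsets of smooth projective curves extends, so $\tilde E_\delta\cong E_{\beta(\delta)}$.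

\emph{The class $\zeta$.} On every $\tilde E_\delta$ the function $p=(s-t)/u$ is regular for $u\neq0$. It has simple poles at $e_{+-},e_{--}$, where $s-t\neq0$, and it is regular at $e_{++},e_{-+}$, where $s-t$ vanishes and $u$ vanishes simply. In the same way $q=(s+t)/u$ has simple poles exactly at $e_{++},e_{-+}$. So
\[
\zeta(\delta)=[e_{+-}+e_{--}-e_{++}-e_{-+}]\in\operatorname{Pic}^0(\tilde E_\delta)
\]
equals $\zeta_{\beta(\delta)}$ for $\delta\neq0$, and it is defined at $\delta=0$ as well. On $\tilde E_0$ we have $pq=s^2-t^2=2at+a^2+b^2$ and $2t=q-p$, that is,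
\[
(p-a)(q+a)=b^2\neq0 .
\]
So the zeros of $p-a$ are the poles of $q+a$, the divisor of $p-a$ is $e_{++}+e_{-+}-e_{+-}-e_{--}$, and $\zeta(0)=0$.

\begin{proof}[Proof of Proposition~\ref{prop:order} for $n=2$]
We use the standard uniformization of a smooth proper holomorphic family of genus-one curves with a section over a small disc: there are holomorphic functions $\omega_1,\omega_2$ on $\Delta$, linearly independent over $\mathbb{R}$ at each point, such that the family is the quotient of $\Delta\times\mathbb{C}$ by the lattices $\mathbb{Z}\omega_1(\delta)+\mathbb{Z}\omega_2(\delta)$, compatibly with the group laws that have the section as origin. Take $e_{++}$ as the section. Then $\zeta$ corresponds to the continuous section $e_{+-}+e_{--}-e_{-+}$, computed in the group law. As $\Delta$ is simply connected and $\zeta(0)=0$, this section lifts to a continuous function $\lambda_1\omega_1+\lambda_2\omega_2$ with $\lambda_1,\lambda_2$ real, continuous and zero at $\delta=0$.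

Suppose $\gamma^\nu=\mathrm{id}$ on $E_U$. By \eqref{eq:transl}, $\nu\zeta(\delta)=0$ for $\delta\neq0$, so $\nu\lambda_1$ and $\nu\lambda_2$ take integer values on $\Delta\setminus\{0\}$, and on $\Delta$ by continuity. They are therefore constant, equal to $0$. So $\zeta_\beta=0$ for $\beta=\beta(\delta)$, $\delta\neq0$, and $\gamma=\mathrm{id}$ on $E_\beta$. Then $\tau=\tau'$ on $E_\beta$, and this map preserves both $p$ and $q$, so $\tau=\mathrm{id}$. But $p\colon E_\beta\to\mathbb{P}^1$ has degree $2$, so in characteristic $0$ its general fiber has two distinct points, which $\tau$ exchanges. This is a contradiction.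
\end{proof}

\section{From a unit vector to a Zariski-dense set}\label{sec:zar}

We need $K$-points to start from, and this is where condition (2) enters. A point $x$ that goes to infinity in the direction of a unit vector $w$ has $|x-P_i|=|x|-\langle a_i,w\rangle+o(1)$. This suggests the lines
\[
r=(\lambda,\ \lambda-\langle a_1,w\rangle,\ \dots,\ \lambda-\langle a_n,w\rangle)
\]
in the direction $N$. On such a line $v_i=2\lambda\langle a_i,w\rangle+|a_i|^2-\langle a_i,w\rangle^2$. So $x(r)=\lambda w+\frac12m$, where $m=m(w)$ is the solution of $\langle a_i,m\rangle=|a_i|^2-\langle a_i,w\rangle^2$ for $1\le i\le n$, and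
\[
f=\lambda^2(|w|^2-1)+\lambda\langle m,w\rangle+\tfrac14|m|^2 .
\]
For $|w|=1$ one root has gone to the double point at infinity, and the equation is linear. If $w\in V$, $|w|=1$ and $\langle m,w\rangle\neq0$, the value $\lambda=-|m|^2/(4\langle m,w\rangle)$ gives a point $r(w)\in\mathcal{X}^0(K)$ with
\[
\varphi(r(w))=-(\langle a_1,w\rangle,\dots,\langle a_{n-1},w\rangle).
\]
For the triangle of Section~\ref{sec:example} and $w=(\frac35,\frac45)$ this gives $m=(\frac{16}{25},\frac9{25})$, $\lambda=-\frac{337}{1680}$ and $r(w)=-\frac1{1680}(337,1345,1681)$.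

The points $r(w)$ depend on only $n-1$ parameters, so they could all lie in the exceptional set that has to be avoided in Section~\ref{sec:end}. One fibration spreads them out.

\begin{proposition}\label{prop:zar}
If condition \textup{(2)} of Theorem~\ref{thm:general} holds, then $\mathcal{X}^0(K)$ is Zariski dense in $\mathcal{X}^0$.
\end{proposition}

\begin{proof}
Relabel so that the index $n$ is admissible, and let $B$ be as in Lemma~\ref{lem:B}. Let $\Sigma=\{w\in V_{\mathbb{R}}:|w|=1\}$ and let $w_0\in\Sigma\cap V$.

First, $\Sigma\cap V$ is dense in $\Sigma$, by projection from $w_0$. The continuous map $\eta\mapsto w_0-2\langle w_0,\eta\rangle\eta/|\eta|^2$ from $V_{\mathbb{R}}\setminus\{0\}$ to $\Sigma$ is surjective: $\eta=w_0-w$ goes to $w$ for $w\neq w_0$, and a vector orthogonal to $w_0$ goes to $w_0$. It maps the dense subset $V\setminus\{0\}$ into $\Sigma\cap V$.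

Let $\Omega\subset\Sigma$ be the nonempty open set of $w=\sum c_ia_i$ with all $c_i>0$. Such a $w$ is not parallel to any $a_i$, so the Cauchy--Schwarz inequality is strict and
\[
\langle m,w\rangle=\sum c_i\bigl(|a_i|^2-\langle a_i,w\rangle^2\bigr)>0 .
\]
Hence $r(w)$ is defined for $w\in\Omega\cap V$. For $w\in\Omega$ the vectors $w,a_1,\dots,a_{n-1}$ form a basis, since $c_n\neq0$. So a vector tangent to $\Sigma$ at $w$ and orthogonal to $a_1,\dots,a_{n-1}$ is zero, and $w\mapsto-(\langle a_i,w\rangle)_{i<n}$ is a local diffeomorphism from $\Omega$ to $\mathbb{R}^{n-1}$. The set $\{\varphi(r(w)):w\in\Omega\cap V\}$ is therefore dense in a nonempty open subset of $\mathbb{R}^{n-1}$, hence Zariski dense in $\mathbb{A}^{n-1}$. It remains Zariski dense after the points of $B$ are removed; call $D$ what is left.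

Let $Y$ be the Zariski closure of $\mathcal{X}^0(K)$. For $\beta=\varphi(r(w))\in D$, Lemma~\ref{lem:B} shows that the points $\gamma^i(r(w))\in E_\beta(K)$ are pairwise distinct, and all but at most four lie in $\mathcal{X}^0$. So $Y$ contains infinitely many points of the irreducible curve $\varphi^{-1}(\beta)$, hence the whole curve. If $Y\neq\mathcal{X}^0$, then $\varphi^{-1}(U)\setminus Y$ is a nonempty open subset of $E_U$, because $\mathcal{X}^0$ is irreducible. Its image under the open map $\pi$ is a nonempty open subset of $U$ that misses $D$, which contradicts the density of $D$.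
\end{proof}

\section{From dense orbits to whole sheets}\label{sec:end}

We now use all pairs $(N,k)$ with $k$ admissible; call them \emph{admissible pairs}. For each, Sections \ref{sec:fib}--\ref{sec:n2} provide curves $E_\beta$, a translation $\gamma$ and an exceptional set $B_{N,k}$. An infinite orbit is dense in a component of a real fiber. To pass to limits of such fibers, including singular and exceptional ones, we describe all fibers at once as integral curves of a vector field. Define on $\mathbb{R}^{n+1}$ the polynomial vector field
\[
\xi_{N,k}(r)=df_r(N')\,N-df_r(N)\,N' .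
\]
It takes values in $W_{N,k}$ and satisfies $df(\xi_{N,k})=0$. So $f$ and the projection modulo $W_{N,k}$ are constant along its integral curves, and it is tangent to $X^\circ$.

\begin{lemma}\label{lem:span}
At each $r\in X^\circ$ the vectors $\xi_{N,k}(r)$, for $(N,k)$ admissible, span $T_rX^\circ$.
\end{lemma}

\begin{proof}
The sign vectors span $\mathbb{R}^{n+1}$ and $df_r\neq0$, so $df_r(N)\neq0$ for some $N$. The linear map $\Phi(\eta)=df_r(\eta)N-df_r(N)\eta$ has kernel $\mathbb{R}N$ and image in $\ker df_r$; both the image and $\ker df_r$ have dimension $n$, so they are equal. Choose $n$ distinct admissible indices $k_1,\dots,k_n$. The vectors $N$ and $N-2N_{k_i}e_{k_i}$ span the same space as $N,e_{k_1},\dots,e_{k_n}$, which is $\mathbb{R}^{n+1}$ because the remaining coordinate of $N$ is nonzero. Applying $\Phi$, the vectors $\xi_{N,k_i}(r)=\Phi(N-2N_{k_i}e_{k_i})$ span $\ker df_r$.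
\end{proof}

Let
\[
Z=\{r\in\mathcal{X}^0:R_0\cdots R_n=0\}\ \cup\bigcup_{(N,k)\ \mathrm{admissible}}\varphi_{N,k}^{-1}(B_{N,k}).
\]
Each of these finitely many closed sets is proper, the first because $X^\circ\neq\emptyset$ and the others because $\varphi_{N,k}$ is surjective. As $\mathcal{X}^0$ is irreducible, $Z$ is a proper closed subset. A $K$-point outside $Z$ lies in $X^\circ$ and on a good fiber of every admissible fibration. Let $C$ be the closure of $\mathcal{X}^0(K)\setminus Z$ in $X^\circ$.

We recall the structure of the real points of an elliptic curve $E$ over $\mathbb{R}$: the group $E(\mathbb{R})$ is a compact commutative Lie group of dimension one, so it has finitely many components and its identity component is isomorphic to $\mathbb{R}/\mathbb{Z}$. An infinite subgroup of $\mathbb{R}/\mathbb{Z}$ is dense, because its preimage in $\mathbb{R}$ contains $\mathbb{Z}$ and is not cyclic.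

\begin{lemma}\label{lem:flow}
Let $(N,k)$ be admissible and let $\rho\colon[0,T]\to X^\circ$ be an integral curve of $\xi_{N,k}$ or of $-\xi_{N,k}$ with $\rho(0)\in C$. Then $\rho([0,T])\subset C$.
\end{lemma}

\begin{proof}
Choose $r_j\in\mathcal{X}^0(K)\setminus Z$ with $r_j\to\rho(0)$. By continuous dependence on initial conditions, for large $j$ the integral curve $\rho_j$ of the same field starting at $r_j$ exists on $[0,T]$, and $\rho_j\to\rho$ uniformly. The compact set $\rho([0,T])$ has positive distance from the hyperplanes $R_i=0$, and $f=0$ along $\rho_j$, so $\rho_j$ stays in $X^\circ$ for large $j$. Since $C$ is closed in $X^\circ$, it suffices to show $\rho_j([0,T])\subset C$.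

Fix such a $j$ and let $\beta=\varphi_{N,k}(r_j)$, a $K$-point outside $B_{N,k}$. The connected set $\rho_j([0,T])$ lies in $E_\beta(\mathbb{R})$, hence in the component $\Gamma$ that contains $r_j$. Take $r_j$ as origin; then $\Gamma$ is the identity component, a subgroup of finite index. By Lemma~\ref{lem:B} and \eqref{eq:transl}, the orbit $\{\gamma^ir_j\}_{i\in\mathbb{Z}}\subset E_\beta(K)$ is an infinite cyclic subgroup. Its intersection with $\Gamma$ has finite index in it, so it is an infinite subgroup of $\Gamma$ and is dense in $\Gamma$. The set $Z\cap\varphi_{N,k}^{-1}(\beta)$ is a closed subset of an irreducible curve and does not contain $r_j$, so it is finite; and at most four points of $E_\beta$ lie outside $\mathcal{X}^0$. A dense subset of a circle remains dense after finitely many points are removed. So every point of $\rho_j([0,T])$ is a limit of points of $\mathcal{X}^0(K)\setminus Z$, and lies in $C$.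
\end{proof}

\begin{proof}[Proof of \textup{(2)}$\Rightarrow$\textup{(3)}]
By Proposition~\ref{prop:zar}, $\mathcal{X}^0(K)\not\subset Z$, so $C\neq\emptyset$. We show that $C$ is open in $X^\circ$. Let $r\in C$. By Lemma~\ref{lem:span} there are fields $\xi_1,\dots,\xi_n$ among the admissible $\xi_{N,k}$ whose values at $r$ form a basis of $T_rX^\circ$. Let $\Psi^i_t$ be the local flow of $\xi_i$ on $X^\circ$. The map
\[
(t_1,\dots,t_n)\longmapsto\Psi^n_{t_n}\circ\dots\circ\Psi^1_{t_1}(r)
\]
is defined near $0\in\mathbb{R}^n$ and has partial derivatives $\xi_1(r),\dots,\xi_n(r)$ at $0$. By the inverse function theorem the image of a small cube is a neighborhood of $r$ in $X^\circ$. Applying Lemma~\ref{lem:flow} $n$ times, with $-\xi_i$ for negative $t_i$, shows that this image lies in $C$.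

So $C$ is nonempty, open and closed in $X^\circ$, and it contains a whole sheet because the sheets are connected. Thus $\mathcal{X}(K)$ is dense in one sheet. The sign changes preserve $\mathcal{X}(K)$ and permute the sheets transitively, so $\mathcal{X}(K)$ is dense in $X^\circ$, and $X^\circ$ is dense in $\mathcal{X}(\mathbb{R})$ by Lemma~\ref{lem:real}(b).
\end{proof}

Together with the reduction at the end of Section~\ref{sec:quartic}, this completes the proof of Theorems \ref{thm:main} and~\ref{thm:general}. For $K=\mathbb{Q}$, and so for Theorem~\ref{thm:main}, the only arithmetic input is Mazur's theorem.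

\begin{thebibliography}{9}

\bibitem{BU}
Andrew Bremner and Maciej Ulas, \emph{Points at rational distances from the vertices of certain geometric objects}, arXiv:1502.07312 (2015).

\bibitem{Mazur}
B.~Mazur, \emph{Modular curves and the Eisenstein ideal}, 1977.

\bibitem{Merel}
L.~Merel, Invent. Math. 124, 1996.

\end{thebibliography}
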